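\title{Lusztig's $\mathbf{a}$-function on fully commutative elements of Coxeter groups}

\begin{abstract}
Let $w$ be a fully commutative element of an arbitrary Coxeter group. We prove that Lusztig's $\mathbf{a}$-value of $w$, in the equal parameter case, equals the maximal size $n(w)$ of an antichain in the heap of $w$. The proof rests on the positivity of the Kazhdan--Lusztig polynomials and structure constants. It attaches to each element $w$ an involution $d_w$ with $\mathbf{a}(w)\le\mathbf{a}(d_w)$ and bounds $\mathbf{a}(d_w)$ by an induction along the top of the heap. We also show that $w$ lies in the two-sided cell of the product of commuting generators given by any antichain of size $n(w)$, and we describe the elements whose $\mathbf{a}$-value is smaller than every finite $m(s,t)\ge 3$.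
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The $\mathbf{a}$-function}

Let $(W,S)$ be a Coxeter system. Thus $W$ is generated by $S$ subject to the relations $(st)^{m(s,t)}=1$, where $m(s,s)=1$, $m(s,t)=m(t,s)\in\{2,3,\dots,\infty\}$ for $s\ne t$, and $m(s,t)=\infty$ imposes no relation. The set $S$ may be infinite. We write $\ell$ for the length function, $\le$ for the Bruhat order, and $L(w)=\{s\in S: sw<w\}$ and $R(w)=\{s\in S: ws<w\}$ for the descent sets.

The Hecke algebra $\mathcal{H}$ of $(W,S)$ in the equal parameter case is the free module over $\mathcal{A}=\mathbb{Z}[v,v^{-1}]$ with basis $\{H_w\}_{w\in W}$ and multiplication determined by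
\[
H_xH_y=H_{xy}\quad\text{if }\ell(xy)=\ell(x)+\ell(y),\qquad H_s^2=1+(v^{-1}-v)H_s\quad(s\in S).
\]
The bar involution is the ring automorphism of $\mathcal{H}$ with $v\mapsto v^{-1}$ and $H_x\mapsto H_{x^{-1}}^{-1}$. The Kazhdan--Lusztig basis element $C_w$ is the unique bar-invariant element of the form
\[
C_w=\sum_{x\le w}p_{x,w}H_x,\qquad p_{w,w}=1,\qquad p_{x,w}\in v\mathbb{Z}[v]\ \text{ for } x<w,
\]
and we set $p_{x,w}=0$ if $x\not\le w$. For example, $C_1=1$ and $C_s=H_s+v$. The structure constants $h_{x,y,z}\in\mathcal{A}$ are defined by $C_xC_y=\sum_z h_{x,y,z}C_z$. Lusztig's $\mathbf{a}$-function assigns to $z\in W$ the smallest non-negative integer $\mathbf{a}(z)$ such that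
\[
v^{\mathbf{a}(z)}h_{x,y,z}\in\mathbb{Z}[v]\qquad\text{for all }x,y\in W;
\]
Lemma~\ref{lem:d} shows that such an integer exists. Other normalizations of the basis change $h_{x,y,z}$ only by the sign $(-1)^{\ell(x)+\ell(y)+\ell(z)}$, by $v\mapsto v^{-1}$, or by both. Since $h_{x,y,z}$ is bar-invariant, $\mathbf{a}$ does not depend on this choice.

The number $\mathbf{a}(z)$ is the highest power of $v^{-1}$ that can stand in front of $C_z$ in a product of two basis elements. Put $[2]=v+v^{-1}$. The quadratic relation gives $C_s^2=[2]C_s$, so $\mathbf{a}(s)\ge1$: one product suffices for a lower bound. An upper bound is a statement about all pairs $(x,y)$ at once, and this is where the difficulty lies.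

\subsection*{Fully commutative elements and heaps}

A \emph{commutation move} on a word in $S$ replaces a factor $st$ by $ts$, where $m(s,t)=2$. An element $w\in W$ is \emph{fully commutative} if any two of its reduced words are related by commutation moves. The \emph{heap} of a word $s_1s_2\cdots s_k$ is the partial order $\prec$ on $\{1,\dots,k\}$ obtained as the transitive closure of the \emph{generating relations}
\[
i\prec j\qquad\text{whenever } i<j \text{ and } m(s_i,s_j)\neq2,
\]
that is, whenever $s_i=s_j$ or $s_i,s_j$ do not commute. The element $i$ carries the \emph{label} $s_i$. A commutation move does not change the labeled poset up to isomorphism, so a fully commutative element $w$ has a well-defined heap, the heap of any of its reduced words. The \emph{$n$-value} $n(w)$ is the maximal size of an antichain in the heap of $w$. The labels of an antichain are distinct and commute pairwise.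

\subsection*{The problem and the results}

Two general facts suggest how $\mathbf{a}(w)$ and $n(w)$ are related. First, if $J\subseteq S$ generates a finite subgroup $W_J$ with longest element $w_J$, then $\mathbf{a}(w_J)=\ell(w_J)$ (Corollary~\ref{cor:wJ}). Second, if $w=xgy$ with $\ell(w)=\ell(x)+\ell(g)+\ell(y)$, then $\mathbf{a}(w)\ge\mathbf{a}(g)$ (Corollary~\ref{cor:factor}). So every longest element $w_J$ that occurs as a factor of $w$ gives the bound $\mathbf{a}(w)\ge\ell(w_J)$. If $J$ contains non-commuting $s,t$, then $w_J$ has a reduced word that begins with the braid $sts\cdots$ of length $m(s,t)$, and a fully commutative element has no such factor. For fully commutative $w$ only sets $J$ of commuting generators remain, and the largest one that occurs has $n(w)$ elements. Thus $n(w)$ is the best lower bound available from longest elements, and the natural guess is that nothing else produces powers of $v^{-1}$. This is the problem posed in \cite{GX}: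

\begin{quote}
Is $\mathbf{a}(w)=n(w)$ for every fully commutative element $w$ of an arbitrary Coxeter group?
\end{quote}

Shi proved the equality for finite and affine Weyl groups, and it also holds for star reducible Coxeter groups. We prove it in general.

\begin{theorem}\label{thm:main}
Let $(W,S)$ be any Coxeter system and let $w\in W$ be fully commutative. Then $\mathbf{a}(w)=n(w)$.
\end{theorem}

Two extreme cases show what the theorem says. If all generators commute, every heap of a reduced word is an antichain and $\mathbf{a}(w)=\ell(w)$. If no two distinct generators commute, every heap is a chain and $\mathbf{a}(w)=1$ for each fully commutative $w\neq1$, however long $w$ is.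

The proof gives two supplements. We say that $C_z$ \emph{appears} in $h\in\mathcal{H}$ if its coefficient in $h$ is nonzero. Let $\le_R$ be the preorder on $W$ generated by the relations $z\le_R y$ whenever $C_z$ appears in $C_yC_s$ for some $s\in S$. Define $\le_L$ in the same way with $C_sC_y$, and let $\le_{LR}$ be generated by both kinds of relations. The associated equivalence relations are $\sim_R$, $\sim_L$, $\sim_{LR}$, and their classes are the right, left and two-sided cells.

\begin{theorem}\label{thm:cells}
Let $w$ be fully commutative and $n=n(w)$. Let $I$ be an antichain of size $n$ in the heap of $w$, let $w_I$ be the product of the labels of $I$, and write $w=x\,w_I\,y$ with $\ell(w)=\ell(x)+n+\ell(y)$. Then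
\[
w\sim_R xw_I\sim_L w_I\qquad\text{and}\qquad w\sim_L w_Iy\sim_R w_I .
\]
In particular $w\sim_{LR}w_I$.
\end{theorem}

\begin{corollary}\label{cor:small}
Let $M=\inf\{m(s,t): 3\le m(s,t)<\infty\}\in\{3,4,\dots\}\cup\{\infty\}$. For every integer $k$ with $0\le k<M$,
\[
\{w\in W:\mathbf{a}(w)=k\}=\{w\in W: w\text{ is fully commutative and } n(w)=k\}.
\]
If $M<\infty$, this fails for $k=M$.
\end{corollary}

\subsection*{The method}

The one deep input is the positivity theorem of Elias and Williamson \cite{EW}. Combined with the standard trace on $\mathcal{H}$, it singles out for each $w$ one basis element $C_{d_w}$ in the product $C_wC_{w^{-1}}$, and it determines the leading coefficient of every structure constant $h_{x,y,d_w}$ (Section~\ref{sec:trace}). Since $\mathbf{a}(w)\le\mathbf{a}(d_w)$ (Section~\ref{sec:mono}), it suffices to bound $\mathbf{a}(d_w)$. Section~\ref{sec:upper} shows that for fully commutative $w\ne1$ either $\mathbf{a}(d_w)\le|R(w)|$, or $d_w=d_{w'}$ for an element $w'$ given by a proper prefix of a reduced word of $w$; induction on the length finishes the proof. Section~\ref{sec:examples}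 works out both alternatives in the smallest cases.

\section{Products in the Kazhdan--Lusztig basis}\label{sec:hecke}

For $f\in\mathcal{A}$ we write $[v^k]f$ for the coefficient of $v^k$ in $f$, and $\operatorname{pole}(f)$ for the largest $k$ with $[v^{-k}]f\ne0$, with $\operatorname{pole}(0)=-\infty$. We often use that
\begin{equation}\label{eq:lead}
\operatorname{pole}(f)\le j,\ \ \operatorname{pole}(g)\le k\quad\Longrightarrow\quad [v^{-j-k}](fg)=[v^{-j}]f\cdot[v^{-k}]g .
\end{equation}
Since $h_{z,1,z}=1$, we have $\mathbf{a}(z)=\sup_{x,y}\operatorname{pole}(h_{x,y,z})$.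

Let $*$ be the $\mathcal{A}$-linear anti-automorphism of $\mathcal{H}$ with $H_x^*=H_{x^{-1}}$. It commutes with the bar involution, because both composites send $H_x$ to $H_x^{-1}$ and $v$ to $v^{-1}$, and inversion preserves the Bruhat order. The uniqueness of $C_x$ gives $C_x^*=C_{x^{-1}}$. Hence
\begin{equation}\label{eq:star}
p_{x,w}=p_{x^{-1},w^{-1}},\qquad h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}},\qquad \mathbf{a}(z)=\mathbf{a}(z^{-1}),
\end{equation}
and $z\le_Ry$ if and only if $z^{-1}\le_Ly^{-1}$. Every right-handed statement below has a left-handed version obtained by applying $*$.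

We use the following facts of Kazhdan and Lusztig. Put $\mu(z,y)=[v^1]p_{z,y}\in\mathbb{Z}$.
\begin{itemize}
\item[(K1)] If $ys<y$, then $C_yC_s=[2]C_y$. If $ys>y$, then $C_yC_s=C_{ys}+\sum_{z<y,\ zs<z}\mu(z,y)C_z$.
\item[(K2)] If $zs<z$ and $xs>x$, then $p_{x,z}=v\,p_{xs,z}$.
\item[(K3)] If $x\le z$, then $[v^{\ell(z)-\ell(x)}]p_{x,z}=1$. In particular $p_{1,z}\ne0$ for all $z$, and $\mu(x,z)=1$ if $x<z$ and $\ell(z)-\ell(x)=1$.
\end{itemize}
What matters in the second formula of (K1) is that the coefficients are integers: multiplication of $C_y$ by $C_s$ creates a power of $v^{-1}$ only when $s\in R(y)$. We also use positivity, with $\mathbb{N}=\{0,1,2,\dots\}$.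
\begin{itemize}
\item[(P)] $p_{x,w}\in\mathbb{N}[v]$ and $h_{x,y,z}\in\mathbb{N}[v,v^{-1}]$ for all $x,y,z,w\in W$.
\end{itemize}
For finite $S$ this is due to Elias and Williamson \cite{EW}. For infinite $S$, any two elements lie in $W_J$ for some finite $J\subseteq S$. The span of $\{H_u:u\in W_J\}$ is the Hecke algebra of $(W_J,J)$, it is stable under the bar involution, and every element below an element of $W_J$ lies in $W_J$. By uniqueness, $C_w$ for $w\in W_J$ is the same in $W_J$ and in $W$, and (P) follows from the finite rank case.

\begin{lemma}\label{lem:descent}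
If $h_{x,y,z}\ne0$, then $R(y)\subseteq R(z)$ and $L(x)\subseteq L(z)$.
\end{lemma}

\begin{proof}
By (K1), every $C_u$ that appears in an element of $\mathcal{H}C_s$ satisfies $us<u$. If $s\in R(y)$, then $[2]C_xC_y=C_xC_yC_s\in\mathcal{H}C_s$, and $C_z$ appears in it with coefficient $[2]h_{x,y,z}\neq0$. So $s\in R(z)$. The second inclusion follows by \eqref{eq:star}.
\end{proof}

For $k\ge0$ let $\mathcal{H}_{<k}$ be the $\mathcal{A}$-span of the $H_g$ with $\ell(g)<k$. By triangularity it is also the span of the $C_g$ with $\ell(g)<k$. The product $H_uH_{u'}$ involves only $H_g$ with $\ell(g)\le\ell(u)+\ell(u')$, since each multiplication by an $H_s$ raises the length by at most one. If $\ell(ab)=\ell(a)+\ell(b)$, then $C_aC_b\in H_aH_b+\mathcal{H}_{<\ell(ab)}=C_{ab}+\mathcal{H}_{<\ell(ab)}$. Therefore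
\begin{equation}\label{eq:top}
\ell(ab)=\ell(a)+\ell(b)\quad\Longrightarrow\quad h_{a,b,ab}=1 .
\end{equation}

Let $\mathcal{L}=\bigoplus_g\mathbb{Z}[v]H_g$. Then $C_g\in H_g+v\mathcal{L}$, and induction on the length in $H_g=C_g-\sum_{x<g}p_{x,g}H_x$ shows that
\begin{equation}\label{eq:lattice}
\mathcal{L}=\bigoplus_g\mathbb{Z}[v]C_g,\qquad H_g\in C_g+v\mathcal{L} .
\end{equation}
The lattice $\mathcal{L}$ is not closed under multiplication, since $H_s^2\notin\mathcal{L}$.

The basic source of poles is the longest element $w_J$ of a finite subgroup $W_J$. It satisfies $J\subseteq L(w_J)\cap R(w_J)$, and every $u\in W_J$ other than $w_J$ has some $s\in J$ with $us>u$. We write $C_J=C_{w_J}$. The proofs need only two cases: a finite set $J$ of commuting generators, where $w_J=\prod_{s\in J}s$, and $J=\{s,t\}$ with $m(s,t)<\infty$, where $w_J=sts\cdots$ has length $m(s,t)$.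

\begin{lemma}\label{lem:longest}
Let $W_J$ be finite and $m=\ell(w_J)$. Then
\[
C_J=\sum_{u\in W_J}v^{m-\ell(u)}H_u,\qquad C_J^2=\pi_JC_J,\qquad\text{where }\ \pi_J=\sum_{u\in W_J}v^{m-2\ell(u)},
\]
and $\operatorname{pole}(\pi_J)=m$. If the elements of $J$ commute pairwise, then
\[
C_J=\sum_{B\subseteq J}v^{|J\setminus B|}H_{w_B}=\prod_{s\in J}C_s,\qquad C_J^*=C_J,\qquad \pi_J=[2]^{|J|}.
\]
\end{lemma}

\begin{proof}
Only $H_u$ with $u\in W_J$ occur in $C_J$. If $u\ne w_J$, choose $s\in J$ with $us>u$; then $p_{u,w_J}=v\,p_{us,w_J}$ by (K2). Descending induction on $\ell(u)$ gives $p_{u,w_J}=v^{m-\ell(u)}$. For $s\in J$, the left version of (K1) gives $H_sC_J=(C_s-v)C_J=v^{-1}C_J$. Hence $H_uC_J=v^{-\ell(u)}C_J$ for $u\in W_J$, and $C_J^2=\pi_JC_J$. The lowest term of $\pi_J$ is $v^{-m}$, from $u=w_J$. If $J$ is a commuting set, then $W_J=\{w_B:B\subseteq J\}$ with $\ell(w_B)=|B|$, the sum for $C_J$ is the expansion of $\prod_{s\in J}(H_s+v)$, we have $w_J^{-1}=w_J$, and $\pi_J=\sum_{B}v^{|J\setminus B|-|B|}=[2]^{|J|}$.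
\end{proof}

\section{Heaps}\label{sec:heaps}

A \emph{braid move} replaces a factor $sts\cdots$ of length $m(s,t)$ by $tst\cdots$, where $2\le m(s,t)<\infty$. A factor $sts\cdots$ of length $m(s,t)$ with $3\le m(s,t)<\infty$ is a \emph{long braid}. A braid move is thus a commutation move or a move on a long braid. We use the theorem of Tits:
\begin{itemize}
\item[(T)] Any two reduced words of an element are related by braid moves. Any non-reduced word can be transformed by braid moves into a word with a factor $ss$.
\end{itemize}
A subset $C$ of a poset is \emph{convex} if $c\prec y\prec c'$ with $c,c'\in C$ implies $y\in C$. Antichains are convex, and a convex chain with two elements is the same as a covering pair. A \emph{linear extension} is a listing of all elements in which smaller elements come first. In a heap we read a linear extension as a word by reading the labels.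

\begin{lemma}\label{lem:heap}
Let $P$ be the heap of a word $\mathbf{s}$.
\begin{itemize}
\item[(a)] The linear extensions of $P$, read as words, are exactly the words in the commutation class of $\mathbf{s}$, and the heap of each of them is $P$.
\item[(b)] The positions of a prefix of $\mathbf{s}$ form an order ideal of $P$. The order induced by $P$ on the positions of a factor of $\mathbf{s}$ is the heap of that factor.
\item[(c)] A subset of $P$ is convex if and only if it is listed consecutively in some linear extension.
\end{itemize}
\end{lemma}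

\begin{proof}
(b) A generating relation goes from left to right, so a chain of generating relations from $i$ to $j$ uses only positions between $i$ and $j$.

(a) Any two linear extensions of a finite poset are related by transpositions of adjacent incomparable elements: the first entry of the second listing is minimal, so it can be moved to the front of the first listing past incomparable elements, and one continues by induction on the size. Incomparable elements of $P$ have distinct commuting labels, so such a transposition is a commutation move. Conversely, two adjacent letters with $m=2$ are incomparable by (b), so a commutation move turns a linear extension into a linear extension. A commutation move preserves every generating relation, hence the heap. The claim follows by starting from the listing $1,2,\dots,k$, which reads $\mathbf{s}$.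

(c) If $c\prec y\prec c'$, every linear extension lists $y$ between $c$ and $c'$, so a consecutively listed set is convex. Conversely, let $C$ be convex and $D=\{y\notin C:y\prec c\text{ for some }c\in C\}$. If $y'\prec y\in D$, then $y'$ lies below an element $c$ of $C$ with $y\prec c$, and $y'\notin C$ because otherwise convexity would put $y$ into $C$. So $D$ is an order ideal, and so is $D\cup C$. List $D$, then $C$, then the remaining elements, each part in an order compatible with $\prec$.
\end{proof}

\begin{lemma}\label{lem:fc}
An element $w$ is fully commutative if and only if no reduced word of $w$ contains a long braid. If $w=xgy$ is fully commutative and $\ell(w)=\ell(x)+\ell(g)+\ell(y)$, then $g$ is fully commutative and $n(g)\le n(w)$.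
\end{lemma}

\begin{proof}
If no reduced word contains a long braid, then by (T) all reduced words are related by commutation moves. Suppose that a reduced word contains a long braid in $s,t$. The corresponding braid move gives another reduced word of $w$ and changes the subword formed by all letters $s$ and $t$. Commutation moves preserve this subword, because $s$ and $t$ do not commute. So $w$ is not fully commutative. For the second statement, every reduced word of $g$ is a factor of a reduced word of $w$, so it contains no long braid, and its heap is an induced subposet of the heap of $w$ by Lemma~\ref{lem:heap}(b).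
\end{proof}

The next lemma lets us recognize reduced words from their heaps. Call a subset of a heap \emph{forbidden} if it is a covering pair with equal labels, or a convex chain $c_1\prec\dots\prec c_m$ with alternating labels $s,t,s,\dots$ and $3\le m=m(s,t)<\infty$.

\begin{lemma}\label{lem:criterion}
A word is a reduced word of a fully commutative element if and only if its heap contains no forbidden subset.
\end{lemma}

\begin{proof}
We first show that the heap contains a forbidden subset if and only if some word in the commutation class contains a factor $ss$ or a long braid. A forbidden subset is a convex chain, so by Lemma~\ref{lem:heap}(c) some linear extension lists it consecutively, in increasing order, and this produces such a factor. Conversely, the entries of such a factor in a linear extension form a convex set, and neighboring entries are comparable because their labels have $m\neq2$; so they form a forbidden subset. Lemma~\ref{lem:heap}(a) identifies linear extensions with words in the class.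

If the word is a reduced word of a fully commutative element, all words in its class are reduced and contain no long braid by Lemma~\ref{lem:fc}. Conversely, suppose that no word in the class contains $ss$ or a long braid. Then the class is closed under braid moves. By (T) the word is reduced, and the class consists of all reduced words of the element that it represents.
\end{proof}

\begin{lemma}\label{lem:max}
Let $w$ be fully commutative with heap $P$.
\begin{itemize}
\item[(a)] $R(w)$ is the set of labels of the maximal elements of $P$. Hence the elements of $R(w)$ commute pairwise, $P$ has exactly $|R(w)|$ maximal elements, and $|R(w)|\le n(w)$. Removing the maximal element labeled $s$ gives the heap of $ws$.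
\item[(b)] If $I$ is an antichain of $P$ and $w_I$ is the product of its labels, then $w=xw_Iy$ with $\ell(w)=\ell(x)+|I|+\ell(y)$ for some $x,y$. If $I$ is the set of maximal elements, one can take $y=1$.
\end{itemize}
\end{lemma}

\begin{proof}
The reduced words of $w$ are the linear extensions of $P$. We have $s\in R(w)$ if and only if some reduced word ends in $s$, and an element of $P$ is last in some linear extension if and only if it is maximal. The maximal elements form an antichain. Deleting the last letter $s$ of a reduced word gives a reduced word of $ws$, whose heap is the induced subposet. This proves (a). Part (b) follows from Lemma~\ref{lem:heap}(c); the maximal elements can be listed last because their complement is an order ideal.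
\end{proof}

\section{The trace and the involution $d_w$}\label{sec:trace}

An upper bound for $\mathbf{a}(z)$ must control all products $C_xC_y$. A linear functional whose values on all products and on all basis elements are known gives such control, provided that nothing cancels. Let $\tau:\mathcal{H}\to\mathcal{A}$ be the $\mathcal{A}$-linear map with $\tau(H_x)=\delta_{x,1}$, so that $\tau(C_z)=p_{1,z}$.

\begin{lemma}\label{lem:trace}
For all $x,y\in W$ we have $\tau(H_xH_y)=\delta_{xy,1}$ and $\tau(C_xC_y)\in\delta_{xy,1}+v\mathbb{Z}[v]$.
\end{lemma}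

\begin{proof}
We prove the first formula by induction on $\ell(x)$; for $x=1$ it is the definition. Let $xs<x$, so $H_x=H_{xs}H_s$. If $sy>y$, then $\tau(H_xH_y)=\tau(H_{xs}H_{sy})=\delta_{xy,1}$. If $sy<y$, then $H_sH_y=H_{sy}+(v^{-1}-v)H_y$, so
\[
\tau(H_xH_y)=\tau(H_{xs}H_{sy})+(v^{-1}-v)\tau(H_{xs}H_y)=\delta_{xy,1}+(v^{-1}-v)\delta_{xs,y^{-1}} .
\]
Here $xs\neq y^{-1}$, because $s\in R(y^{-1})$ and $s\notin R(xs)$. This proves the first formula. It gives $\tau(C_xC_y)=\sum_gp_{g,x}\,p_{g^{-1},y}$. Each term lies in $\mathbb{Z}[v]$ and has a nonzero constant term only if $g=x$ and $g^{-1}=y$, in which case the term is $1$.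
\end{proof}

Let $\Delta(z)$ be the smallest exponent that occurs in $p_{1,z}$. By (K3) it is defined and $\Delta(z)\le\ell(z)$.

\begin{lemma}\label{lem:d}
\begin{itemize}
\item[(a)] $\mathbf{a}(z)\le\Delta(z)\le\ell(z)$ for all $z\in W$.
\item[(b)] For each $w\in W$ there is a unique $d_w\in W$ with $\operatorname{pole}(h_{w,w^{-1},d_w})=\Delta(d_w)$.
\item[(c)] Let $d=d_w$ for some $w$ and $N=\Delta(d)$. Then $d=d^{-1}$, $\mathbf{a}(d)=N$, and for all $x,y\in W$ we have $\operatorname{pole}(h_{x,y,d})\le N$ and
\begin{equation}\label{eq:gamma}
[v^{-N}]h_{x,y,d}=\begin{cases}1&\text{if }y=x^{-1}\text{ and }d_x=d,\\0&\text{otherwise.}\end{cases}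
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Applying $\tau$ to $C_xC_y$ gives
\[
\sum_zh_{x,y,z}\,p_{1,z}\in\delta_{xy,1}+v\mathbb{Z}[v].
\]
By (P) all terms have non-negative coefficients, so each term $h_{x,y,z}p_{1,z}$ lies in $\mathbb{N}[v]$. If $h_{x,y,z}\ne0$, the lowest exponent of this term is $\Delta(z)-\operatorname{pole}(h_{x,y,z})$. Hence $\operatorname{pole}(h_{x,y,z})\le\Delta(z)$, which proves (a).

By \eqref{eq:lead}, the constant term of $h_{x,y,z}p_{1,z}$ is
\[
c(x,y,z)=[v^{-\Delta(z)}]h_{x,y,z}\cdot[v^{\Delta(z)}]p_{1,z}\in\mathbb{N},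
\]
where the second factor is positive, and $\sum_zc(x,y,z)=\delta_{xy,1}$. If $y\ne x^{-1}$, all $c(x,y,z)$ vanish. If $y=x^{-1}$, exactly one of them is nonzero, and both of its factors equal $1$. This proves (b). It also shows that $[v^{N}]p_{1,d}=1$ for $d=d_w$, so that $[v^{-N}]h_{x,y,d}=c(x,y,d)$, which is \eqref{eq:gamma}. The pole $N$ is attained by $h_{w,w^{-1},d}$, so $\mathbf{a}(d)\ge N$, and equality holds by (a). Finally, \eqref{eq:star} gives $h_{w,w^{-1},d^{-1}}=h_{w,w^{-1},d}$ and $\Delta(d^{-1})=\Delta(d)$, so $d^{-1}=d$ by the uniqueness in (b).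
\end{proof}

Formula \eqref{eq:gamma} is the tool for everything that follows. It says that the coefficient of $v^{-N}C_d$ in $C_xC_y$ detects exactly the pairs $(x,x^{-1})$ with $d_x=d$. Any identity between products can therefore be turned into information about the map $x\mapsto d_x$.

\begin{corollary}\label{cor:wJ}
If $W_J$ is finite, then $d_{w_J}=w_J$ and $\mathbf{a}(w_J)=\ell(w_J)$.
\end{corollary}

\begin{proof}
The longest element is an involution or $1$, and only $C_J$ appears in $C_J^2=\pi_JC_J$, so $d_{w_J}=w_J$. Also $\ell(w_J)=\operatorname{pole}(\pi_J)\le\mathbf{a}(w_J)\le\ell(w_J)$ by Lemmas~\ref{lem:longest} and~\ref{lem:d}(a).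
\end{proof}

\section{Monotonicity and the lower bound}\label{sec:mono}

To compare $\mathbf{a}(w)$ with $\mathbf{a}(d_w)$ and with $\mathbf{a}(w_J)$, we show that a pole in front of $C_x$ is passed on to every $C_z$ that appears in a product with $C_x$.

\begin{lemma}\label{lem:mono}
If $h_{x,y,z}\ne0$, then $z\le_Rx$, $z\le_Ly$, $\mathbf{a}(z)\ge\mathbf{a}(x)$ and $\mathbf{a}(z)\ge\mathbf{a}(y)$. In particular $\mathbf{a}(w)\le\mathbf{a}(d_w)$ for all $w\in W$.
\end{lemma}

\begin{proof}
We first treat $y=s\in S$ and show $\mathbf{a}(z)\ge\mathbf{a}(x)$. We may assume $z\ne x$. Then $xs>x$ by (K1), and $h_{x,s,z}$ is a positive integer by (K1) and (P). Since $\mathbf{a}(x)$ is finite, there are $p,q\in W$ with $[v^{-\mathbf{a}(x)}]h_{p,q,x}\ne0$. By Lemma~\ref{lem:descent}, $R(q)\subseteq R(x)$, so $qs>q$ and all $h_{q,s,u}$ lie in $\mathbb{N}$. The coefficient of $C_z$ in $C_p(C_qC_s)=(C_pC_q)C_s$ is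
\[
\sum_uh_{q,s,u}\,h_{p,u,z}=\sum_gh_{p,q,g}\,h_{g,s,z}.
\]
On the right, the term $g=x$ has a positive coefficient at $v^{-\mathbf{a}(x)}$, and by (P) the other terms cannot cancel it. On the left, the factors $h_{q,s,u}$ are constants, so some $h_{p,u,z}$ has a nonzero coefficient at $v^{-\mathbf{a}(x)}$. Hence $\mathbf{a}(z)\ge\mathbf{a}(x)$.

Now let $y=s_1\cdots s_k$ be a reduced word. As in the proof of \eqref{eq:top}, $C_{s_1}\cdots C_{s_k}\in C_y+\mathcal{H}_{<k}$, and by (P) all coefficients in the basis $\{C_g\}$ lie in $\mathbb{N}[v,v^{-1}]$. By (P) again, $C_z$ appears in $C_xC_{s_1}\cdots C_{s_k}$. So there are $x=z_0,z_1,\dots,z_k=z$ such that $C_{z_i}$ appears in $C_{z_{i-1}}C_{s_i}$ for each $i$. This gives $z\le_Rx$ and $\mathbf{a}(z_k)\ge\dots\ge\mathbf{a}(z_0)$. The statements about $y$ follow by \eqref{eq:star}. The last one holds because $h_{w,w^{-1},d_w}\ne0$.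
\end{proof}

\begin{corollary}\label{cor:factor}
If $w=xgy$ with $\ell(w)=\ell(x)+\ell(g)+\ell(y)$, then $\mathbf{a}(w)\ge\mathbf{a}(g)$.
\end{corollary}

\begin{proof}
By \eqref{eq:top}, $h_{x,g,xg}=1=h_{xg,y,w}$. Lemma~\ref{lem:mono} gives $\mathbf{a}(w)\ge\mathbf{a}(xg)\ge\mathbf{a}(g)$.
\end{proof}

\begin{proposition}\label{prop:lower}
If $w$ is fully commutative, then $\mathbf{a}(w)\ge n(w)$.
\end{proposition}

\begin{proof}
Take an antichain $I$ of size $n(w)$ and write $w=xw_Iy$ as in Lemma~\ref{lem:max}(b). Corollaries~\ref{cor:factor} and~\ref{cor:wJ} give $\mathbf{a}(w)\ge\mathbf{a}(w_I)=n(w)$.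
\end{proof}

\section{Two examples}\label{sec:examples}

The bound $\mathbf{a}(w)\le\Delta(w)$ is too weak in general, and $\mathbf{a}(w)\le\Delta(d_w)$ is the one to use. The following examples show this and exhibit the two ways in which $d_w$ depends on the last letters of $w$.

\begin{example}\label{ex:st}
Let $m(s,t)\ge3$, possibly infinite, and $w=st$. The heap is a chain, so $n(w)=1$. By (K1),
\[
C_{st}=C_sC_t=H_{st}+vH_s+vH_t+v^2,
\]
so $\Delta(st)=2>n(w)$. Among the elements $1,s,t$ below $st$ only $s$ has right descent $s$, and $\mu(s,st)=1$. Hence $C_{st}C_s=C_{sts}+C_s$ and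
\[
C_wC_{w^{-1}}=C_sC_tC_tC_s=[2]C_{st}C_s=[2]C_{sts}+[2]C_s .
\]
The coefficient of $C_s$ has pole $1=\Delta(s)$, so $d_{st}=s$ and $\mathbf{a}(st)\le\mathbf{a}(s)=1$. Since $d_s=s$, deleting the last letter of $w$ did not change $d_w$.
\end{example}

\begin{example}\label{ex:tsu}
Let $m(s,u)=2$, let $t$ commute with neither $s$ nor $u$, and let $w=tsu$. The heap has $t$ below the antichain $\{s,u\}$, so $n(w)=2$ and $R(w)=\{s,u\}$. None of $1,t,s$ has right descent $u$, so $C_w=C_{ts}C_u=C_tC_sC_u$ by (K1). The elements below $w$ are $1,t,s,u,ts,tu,su$, and only $t$ has right descent $t$. The coefficient of $H_t$ in $(H_t+v)(H_s+v)(H_u+v)$ is $v^2$, so $\mu(t,w)=0$ and $C_wC_t=C_{tsut}$. Therefore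
\[
C_wC_{w^{-1}}=C_t(C_sC_u)(C_uC_s)C_t=[2]^2C_tC_sC_uC_t=[2]^2C_{tsut},
\]
and $d_w=tsut$. As a check, expand $(H_t+v)(H_s+v)(H_u+v)(H_t+v)$: only the terms $v^4$ and $v^2H_tH_t$ have nonzero trace, so $p_{1,tsut}=v^2+v^4$ and $\Delta(tsut)=2$. Thus $\mathbf{a}(w)\le2=n(w)$.

Here deleting a last letter does change $d_w$, since $d_{ts}=d_{tu}=t$ by Example~\ref{ex:st}. Instead, with $K=R(w)$ and $w=xw_K$, $x=t$, we find $d_w=xw_Kx^{-1}$, this product is reduced, and the whole pole of $C_wC_{w^{-1}}$ comes from the factor $[2]^{|K|}$ in $C_K^2$.
\end{example}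

The examples differ in how the descent set reacts. In Example~\ref{ex:st}, deleting the last letter exposes a new right descent. In Example~\ref{ex:tsu} it does not, because $t$ lies below two maximal elements of the heap. The general proof follows this dichotomy.

\section{The upper bound}\label{sec:upper}

\subsection{Deleting a letter that exposes a new descent}

The first lemma generalizes Example~\ref{ex:st} and holds for all elements of $W$. The idea is to evaluate $C_{ws}C_sC_{w^{-1}}$ in two ways: the middle factor either is absorbed on the right and gives $[2]$, or multiplies on the left and produces $C_w$. This carries the information in \eqref{eq:gamma} from the pair $(w,w^{-1})$ to the mixed pair $(ws,w^{-1})$, one degree higher. The new descent $t$ allows the same move once more and leads to the pair $(ws,(ws)^{-1})$.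

\begin{lemma}\label{lem:delete}
Let $w\in W$, $s\in R(w)$ and $t\in R(ws)\setminus R(w)$. Then $d_{ws}=d_w$.
\end{lemma}

\begin{proof}
Put $w_1=ws$, $d=d_w$ and $N=\Delta(d)$. For every $f=h_{x,y,d}$ we have $\operatorname{pole}(f)\le N$, and hence
\begin{equation}\label{eq:shift}
[v^{-N}]\big([2]f\big)=[v^{-N+1}]f+[v^{-N-1}]f=[v^{-N+1}]f .
\end{equation}

Since $s\in L(w^{-1})$ and $w_1s>w_1$, (K1) gives $[2]C_{w_1}C_{w^{-1}}=(C_{w_1}C_s)C_{w^{-1}}$ with $C_{w_1}C_s=\sum_uc_uC_u$, where $c_u\in\mathbb{Z}$ and $c_w=1$. Taking the coefficient of $C_d$,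
\[
[2]\,h_{w_1,w^{-1},d}=\sum_{u}c_u\,h_{u,w^{-1},d}.
\]
By \eqref{eq:gamma}, only $u=w$ contributes to the coefficient of $v^{-N}$ on the right, and this coefficient is $1$. By \eqref{eq:shift}, $[v^{-N+1}]h_{w_1,w^{-1},d}=1$. By \eqref{eq:star} and $d=d^{-1}$ we have $h_{w,w_1^{-1},d}=h_{w_1,w^{-1},d}$, so also $[v^{-N+1}]h_{w,w_1^{-1},d}=1$.

Since $t\in L(w_1^{-1})$ and $wt>w$, (K1) gives $[2]C_wC_{w_1^{-1}}=(C_wC_t)C_{w_1^{-1}}$ with $C_wC_t=\sum_uc'_uC_u$ and $c'_u\in\mathbb{Z}$. Moreover $c'_{w_1}=\mu(w_1,w)=1$ by (K1) and (K3), because $w_1<w$, $w_1t<w_1$ and $\ell(w)-\ell(w_1)=1$. Thus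
\[
[2]\,h_{w,w_1^{-1},d}=\sum_uc'_u\,h_{u,w_1^{-1},d}.
\]
The coefficient of $v^{-N}$ on the left is $1$ by \eqref{eq:shift}. On the right only $u=w_1$ can contribute, by \eqref{eq:gamma}. Hence $[v^{-N}]h_{w_1,w_1^{-1},d}=1$, and \eqref{eq:gamma} gives $d_{w_1}=d$.
\end{proof}

\subsection{The doubled heap}

Suppose now that Lemma~\ref{lem:delete} does not apply to $w$, that is, $R(ws)\subseteq R(w)$ for all $s\in R(w)$. Example~\ref{ex:tsu} suggests looking at $xw_Kx^{-1}$. The point is that this product is reduced. The heap of the corresponding word consists of the heap of $w$ and its mirror image, glued along the maximal elements, and a forbidden subset would have to cross the gluing layer. Figure~\ref{fig:double} shows one case where this is impossible and one where it happens.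

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75, every node/.style={circle,draw,inner sep=1pt,minimum size=5mm}]
\node (a) at (0,0) {$t$};
\node[fill=gray!30] (k) at (-1,1) {$s$};
\node[fill=gray!30] (l) at (1,1) {$u$};
\node (b) at (0,2) {$t$};
\draw (a)--(k)--(b)--(l)--(a);
\node (c1) at (5,-1) {$s$};
\node (c2) at (5,0) {$t$};
\node[fill=gray!30] (c3) at (5,1) {$s$};
\node (c4) at (5,2) {$t$};
\node (c5) at (5,3) {$s$};
\draw (c1)--(c2)--(c3)--(c4)--(c5);
\end{tikzpicture}
\caption{Heaps of the words for $xw_Kx^{-1}$, where $w=xw_K$ and $K=R(w)$ is shaded. Left: $w=tsu$ with $su=us$ and $t$ commuting with neither $s$ nor $u$. The chain $t\prec s\prec t$ is not convex, and $tsut$ is reduced. Right: $w=sts$ with $m(s,t)=4$. The heap contains the convex chain $s\prec t\prec s\prec t$, and $ststs$ is not reduced.}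
\label{fig:double}
\end{figure}

\begin{lemma}\label{lem:double}
Let $w$ be fully commutative with $R(ws)\subseteq R(w)$ for all $s\in R(w)$. Let $K=R(w)$ and $x=ww_K$. Then $\ell(xw_Kx^{-1})=2\ell(x)+|K|$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:max}, $K=\{k_1,\dots,k_q\}$ is a set of commuting generators and $\ell(w)=\ell(x)+q$. Let $a_1\cdots a_p$ be a reduced word of $x$, and let $P$ be the heap of the word
\[
a_1\cdots a_p\;k_1\cdots k_q\;a_p\cdots a_1 .
\]
By Lemma~\ref{lem:criterion} it suffices to show that $P$ has no forbidden subset. We call the first $p$ elements of $P$ \emph{lower} and the last $p$ elements \emph{upper}, we identify the middle $q$ elements with $K$, and we write $a'$ for the upper mirror copy of a lower element $a$.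

\emph{Structure of $P$.} By Lemma~\ref{lem:heap}(b), $K$ is an antichain of $P$, and the set $Q$ of lower and middle elements is an order ideal whose induced order is the heap of $w$. The $q$ middle elements are maximal in $Q$, and $Q$ has exactly $q$ maximal elements, so every lower element lies below some element of $K$. Let $\iota$ be the label-preserving involution of $P$ that exchanges $a$ and $a'$ and fixes $K$ pointwise. It reverses the relative position in the word of any two elements that are not both in $K$, and no generating relation has both ends in $K$. So $\iota$ reverses the order of $P$ and maps forbidden subsets to forbidden subsets. A forbidden subset of $P$ contained in $Q$ would be forbidden in the heap of $w$, which Lemma~\ref{lem:criterion} excludes. Applying $\iota$, we see that every forbidden subset of $P$ contains a lower and an upper element.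

\emph{Separation.} We claim:
\begin{itemize}
\item[$(\ast)$] if $a,b$ are lower elements, possibly equal, whose labels are equal or do not commute, then $a\prec k\prec b'$ for some $k\in K$.
\end{itemize}
Indeed, $a\preceq b$ or $b\preceq a$. If $a\preceq b$, choose $k\in K$ with $b\prec k$; then $a\prec k$, and $\iota$ gives $k\prec b'$. If $b\preceq a$, choose $k\in K$ with $a\prec k$; then $\iota$ gives $k\prec a'\preceq b'$.

\emph{Covering pairs.} A forbidden covering pair has the form $a\prec b'$ with $a,b$ lower and with equal labels. By $(\ast)$ an element of $K$ lies strictly between $a$ and $b'$, which is a contradiction.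

\emph{Alternating chains.} Let $c_1\prec\dots\prec c_m$ be a forbidden alternating chain and let $c_r=a$ be its last lower element. By convexity, no element of $P$ lies strictly between $c_r$ and $c_{r+1}$, and only $c_{r+1}$ lies strictly between $c_r$ and $c_{r+2}$. If $c_{r+1}=b'$ were upper, the labels of $a$ and $b$ would not commute and $(\ast)$ would give an element strictly between $c_r$ and $c_{r+1}$. So $c_{r+1}=k\in K$. The chain contains an upper element and meets the antichain $K$ only once, so $c_{r+2}=b'$ exists and is upper. Let $s$ be the label of $k$ and $t$ the common label of $a$ and $b$; then $st\ne ts$. The elements $a,b$ are equal or comparable.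

If $a\prec b$, then $a\prec b\prec b'$ by $(\ast)$ applied to $b,b$. This forces the lower element $b$ to equal $k$, a contradiction. If $b\prec a$, then $a\prec a'$ by $(\ast)$ and $a'\prec b'$ by $\iota$. This forces the upper element $a'$ to equal $k$, a contradiction.

So $a=b$, and $k$ is the only element of $P$ strictly between $a$ and $a'$. Let $j\in Q$ with $a\prec j$, and choose $k_1\in K$ with $j\preceq k_1$. Then $a\prec k_1$, and $k_1\prec a'$ by $\iota$, so $a\prec j\prec a'$ and $j=k$. Thus $k$ is the only element above $a$ in the heap of $w$, and $a$ becomes maximal when $k$ is removed. By Lemma~\ref{lem:max}(a), $t\in R(ws)$, while $t\notin R(w)$ because $t$ does not commute with $s\in R(w)$. This contradicts the hypothesis.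
\end{proof}

The hypothesis on descents enters only in the last step, and it cannot be dropped: for $w=sts$ with $m(s,t)=4$ we have $x=st$ and $xw_Kx^{-1}=ststs=tst$, of length $3$ instead of $5$.

\subsection{An alternating sum}

We want to bound the pole of the coefficient of $C_d$ in $C_wC_{w^{-1}}$ by $|K|$, as in Example~\ref{ex:tsu}. Modulo $v\mathcal{L}$ we may replace $C_w$ by $H_xC_K$, and then the product becomes $[2]^{|K|}H_xC_KH_{x^{-1}}$. The difficulty is that
\[
H_xC_KH_{x^{-1}}=\sum_{B\subseteq K}v^{|K\setminus B|}H_xH_{w_B}H_{x^{-1}},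
\]
and Lemma~\ref{lem:double} controls only the term $B=K$. The other terms may have poles; already $H_xH_{x^{-1}}$ has one for $x=t\in S$. We therefore invert the relation and express the good term as an alternating sum of the products that belong to the shorter elements $xw_B$. For $x=1$ and $K=\{s\}$ the identity \eqref{eq:alt} below reads $[2]H_s=C_sC_s-(1+v^2)$.

\begin{lemma}\label{lem:alt}
Let $x\in W$ and let $K$ be a finite set of pairwise commuting generators with $\ell(xw_Kx^{-1})=2\ell(x)+|K|$. Let $d=d_g$ for some $g\in W$ and suppose $\Delta(d)>|K|$. For $B\subseteq K$ put $\varepsilon_B=1$ if $d_{xw_B}=d$ and $\varepsilon_B=0$ otherwise. Then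
\[
\sum_{B\subseteq K}(-1)^{|K\setminus B|}\varepsilon_B=0 .
\]
\end{lemma}

\begin{proof}
Put $z=xw_Kx^{-1}$, $N=\Delta(d)$ and $E_B=H_xC_B$, so $E_B^*=C_BH_{x^{-1}}$. The length hypothesis gives $H_z=H_xH_{w_K}H_{x^{-1}}$. By Lemma~\ref{lem:longest},
\[
H_{w_K}=\prod_{k\in K}(C_k-v)=\sum_{B\subseteq K}(-v)^{|K\setminus B|}C_B,\qquad [2]^{|K|}C_B=[2]^{|K\setminus B|}C_BC_B .
\]
Since $v[2]=1+v^2$, we obtain
\begin{equation}\label{eq:alt}
[2]^{|K|}H_z=\sum_{B\subseteq K}(-1)^{|K\setminus B|}(1+v^2)^{|K\setminus B|}\,E_BE_B^* .
\end{equation}
We compare the coefficients of $v^{-N}C_d$ on both sides. By \eqref{eq:lattice}, the coefficient of $C_d$ in $H_z$ lies in $\mathbb{Z}[v]$. So the coefficient of $C_d$ on the left has pole at most $|K|<N$, and it contributes $0$.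

For $B'\subseteq K$ we have $\ell(xw_{B'})=\ell(x)+|B'|$, since $xw_{B'}$ is given by a prefix of a reduced word of $z$. Hence, by \eqref{eq:lattice},
\[
E_B=\sum_{B'\subseteq B}v^{|B\setminus B'|}H_{xw_{B'}}\in C_{xw_B}+v\mathcal{L},\qquad E_B^*\in C_{(xw_B)^{-1}}+v\mathcal{L} .
\]
The coefficient of $C_d$ in $E_BE_B^*$ is therefore $h_{xw_B,(xw_B)^{-1},d}$ plus a $v\mathbb{Z}[v]$-linear combination of structure constants $h_{a,b,d}$. All of these have pole at most $N$. So this coefficient has pole at most $N$, and its coefficient at $v^{-N}$ is $\varepsilon_B$ by \eqref{eq:gamma}. The factor $(1+v^2)^{|K\setminus B|}$ does not change the coefficient at $v^{-N}$. Thus the right side of \eqref{eq:alt} contributes the alternating sum.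
\end{proof}

The length hypothesis is what puts $H_xH_{w_K}H_{x^{-1}}$ into $\mathcal{L}$. For $w=sts$ with $m(s,t)=4$ this fails: $H_{st}H_sH_{ts}=H_{stst}H_s=H_{tst}+(v^{-1}-v)H_{stst}$.

\subsection{The induction}

\begin{proposition}\label{prop:upper}
If $w$ is fully commutative, then $\mathbf{a}(d_w)\le n(w)$.
\end{proposition}

\begin{proof}
We use induction on $\ell(w)$. For $w=1$ we have $d_1=1$ and $\mathbf{a}(1)=0$ by Corollary~\ref{cor:wJ} with $J=\emptyset$. Let $w\ne1$, $d=d_w$ and $N=\mathbf{a}(d)=\Delta(d)$. If $d=d_{w'}$ for an element $w'$ given by a proper prefix of a reduced word of $w$, then $w'$ is fully commutative with $n(w')\le n(w)$ by Lemma~\ref{lem:fc}, and induction gives $N\le n(w')\le n(w)$. So it suffices to find such a $w'$ or to bound $N$ directly.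

If there are $s\in R(w)$ and $t\in R(ws)\setminus R(w)$, take $w'=ws$ by Lemma~\ref{lem:delete}.

Otherwise let $K=R(w)$ and $w=xw_K$. If $N\le|K|$, then $N\le n(w)$ by Lemma~\ref{lem:max}(a). If $N>|K|$, Lemmas~\ref{lem:double} and~\ref{lem:alt} give $\sum_B(-1)^{|K\setminus B|}\varepsilon_B=0$. Since $\varepsilon_K=1$, there is $B\subsetneq K$ with $d_{xw_B}=d$. As $w=xw_B\cdot w_{K\setminus B}$ with lengths adding, we can take $w'=xw_B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:lower}, Lemma~\ref{lem:mono} and Proposition~\ref{prop:upper} give $n(w)\le\mathbf{a}(w)\le\mathbf{a}(d_w)\le n(w)$.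
\end{proof}

Together with Lemma~\ref{lem:d}(c), the proof shows that
\begin{equation}\label{eq:all}
\mathbf{a}(w)=\mathbf{a}(d_w)=\Delta(d_w)=n(w)\qquad\text{for all fully commutative }w .
\end{equation}

\begin{example}\label{ex:star}
The case $N>|K|$ does occur. Let $p,q,r,s,u$ be distinct generators that commute pairwise, let $t$ commute with none of them, and let $w=pqr\,t\,su$. All labels are distinct, so $w$ is fully commutative by Lemma~\ref{lem:criterion}. The heap has $p,q,r$ below $t$ and $s,u$ above $t$, so $n(w)=3$ and $K=\{s,u\}$. Since $R(ws)=\{u\}$ and $R(wu)=\{s\}$, Lemma~\ref{lem:delete} does not apply to $w$. With $x=pqrt$, that lemma and Corollary~\ref{cor:wJ} give $d_{xs}=d_{xu}=d_x=d_{pqr}=pqr$. By \eqref{eq:all}, $N=3>|K|$, so $d_w=d_{xw_B}$ for some $B\subsetneq K$, that is, $d_w=pqr$. The alternating sum is $1-1-1+1=0$.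
\end{example}

\begin{remark}
Positivity is used only through Lemmas~\ref{lem:d} and~\ref{lem:mono}. Full commutativity is used in the upper bound to know that $R(w)$ is a commuting set of size at most $n(w)$, that prefixes have smaller or equal $n$-value, and in Lemma~\ref{lem:double}. Without it the statement fails for every choice of reduced word: if $3\le m(s,t)<\infty$, both reduced words of $w_{\{s,t\}}$ have chains as heaps, while $\mathbf{a}(w_{\{s,t\}})=m(s,t)$ by Corollary~\ref{cor:wJ}.
\end{remark}

\section{Cells and small values of $\mathbf{a}$}\label{sec:cells}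

Throughout the proof of Theorem~\ref{thm:cells} we identify the antichain $I$ with its set of labels. The relations $w\le_Rxw_I$ and $w_Iy\le_Rw_I$ follow from \eqref{eq:top} and Lemma~\ref{lem:mono}, so the task is to prove the reverse relations, that is, to find products in which the shorter element appears. We need one structure constant.

\begin{lemma}\label{lem:glue}
Let $I$ be a set of $n$ pairwise commuting generators and $w=xw_Iy$ with $\ell(w)=\ell(x)+n+\ell(y)$. Then $h_{xw_I,\,w_Iy,\,w}=[2]^n$.
\end{lemma}

\begin{proof}
Every $g\in W$ has a unique factorization $g=x'w_B$ with $B\subseteq I$ and $x'$ of minimal length in the coset $gW_I$, and then $\ell(x'w_{B'})=\ell(x')+|B'|$ for all $B'\subseteq I$. Since $I\subseteq R(xw_I)$, repeated use of (K2) gives $p_{x'w_B,xw_I}=v^{|I\setminus B|}p_{x'w_I,xw_I}$. By Lemma~\ref{lem:longest}, $H_{x'}C_I=\sum_Bv^{|I\setminus B|}H_{x'w_B}$. Hence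
\[
C_{xw_I}=AC_I,\qquad A=\sum_{x'}p_{x'w_I,xw_I}H_{x'},
\]
where $x'$ runs over the minimal coset representatives. A nonzero term has $x'w_I\le xw_I$, so either $x'=x$, with coefficient $1$, or $\ell(x')<\ell(x)$. Thus $A\in H_x+\mathcal{H}_{<\ell(x)}$. Applying this to $y^{-1}w_I$ and using $*$, we get $C_{w_Iy}=C_IA'$ with $A'\in H_y+\mathcal{H}_{<\ell(y)}$. Therefore
\[
C_{xw_I}C_{w_Iy}=[2]^nAC_IA'\in[2]^nH_xH_{w_I}H_y+\mathcal{H}_{<\ell(w)}=[2]^nC_w+\mathcal{H}_{<\ell(w)} .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cells}]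
Each $g\in\{w_I,\,xw_I,\,w_Iy,\,w\}$ is fully commutative with $n(g)\le n$ by Lemma~\ref{lem:fc}, and its heap contains the antichain of size $n$ given by the factor $w_I$. So $n(g)=n$, and $\mathbf{a}(d_g)=\Delta(d_g)=n$ by \eqref{eq:all}. The element $w^{-1}=y^{-1}w_Ix^{-1}$ satisfies the same hypotheses as $w$, since reversing words reverses heaps. By the symmetry $*$ it therefore suffices to prove $w_Iy\sim_Rw_I$ and $w\sim_Rxw_I$: applied to $w^{-1}$, these give $xw_I\sim_Lw_I$ and $w\sim_Lw_Iy$.

\emph{Step 1: $w_Iy\sim_Rw_I$.} Let $g=w_Iy$ and $d=d_g$. Since $h_{g,g^{-1},d}\neq0$, Lemma~\ref{lem:descent} gives $I\subseteq L(g)\subseteq L(d)$. The left version of (K2), applied once for each element of $I$, gives $p_{1,d}=v^np_{w_I,d}$. As $\Delta(d)=n$, the polynomial $p_{w_I,d}$ has a nonzero constant term, which forces $d=w_I$. So $h_{g,g^{-1},w_I}\neq0$, and $w_I\le_Rg$ by Lemma~\ref{lem:mono}. Conversely $h_{w_I,y,g}=1$ gives $g\le_Rw_I$.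

\emph{Step 2: $w\sim_Rxw_I$.} We have $w\le_Rxw_I$ because $h_{xw_I,y,w}=1$. The argument of Step 1 is not available, since $I$ need not lie in a descent set of $w$. Instead we use associativity in a triple product at the largest possible pole. Put $d=d_w$, so $\mathbf{a}(d)=\Delta(d)=n$. The coefficient of $C_d$ in $C_{xw_I}C_{w_Iy}C_{w^{-1}}$ is
\[
\sum_uh_{xw_I,w_Iy,u}\;h_{u,w^{-1},d}=\sum_uh_{xw_I,u,d}\;h_{w_Iy,w^{-1},u} .
\]
In a nonzero term on the left $h_{u,w^{-1},d}\ne0$, and in a nonzero term on the right $h_{xw_I,u,d}\ne0$. In both cases $\mathbf{a}(u)\le\mathbf{a}(d)=n$ by Lemma~\ref{lem:mono}, so all factors have pole at most $n$, and \eqref{eq:lead} computes the coefficient of $v^{-2n}$ term by term. On the left, \eqref{eq:gamma} leaves only $u=w$, and the coefficient is $[v^{-n}]h_{xw_I,w_Iy,w}=1$ by Lemma~\ref{lem:glue}. On the right, \eqref{eq:gamma} leaves at most $u=(xw_I)^{-1}$. Hence $h_{w_Iy,\,w^{-1},\,(xw_I)^{-1}}\ne0$. By \eqref{eq:star}, $h_{w,\,(w_Iy)^{-1},\,xw_I}\ne0$, and Lemma~\ref{lem:mono} gives $xw_I\le_Rw$.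
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:small}]
Let $w$ be an element that is not fully commutative. By Lemma~\ref{lem:fc}, some reduced word of $w$ contains a long braid in letters $s,t$, so $w=x\,w_{\{s,t\}}\,y$ with lengths adding and $3\le m(s,t)<\infty$. Corollaries~\ref{cor:factor} and~\ref{cor:wJ} give $\mathbf{a}(w)\ge m(s,t)\ge M$. Hence $\mathbf{a}(w)=k<M$ forces $w$ to be fully commutative, and for fully commutative $w$ the conditions $\mathbf{a}(w)=k$ and $n(w)=k$ are equivalent by Theorem~\ref{thm:main}. If $M=m(s,t)<\infty$, then $w_{\{s,t\}}$ is not fully commutative and $\mathbf{a}(w_{\{s,t\}})=M$ by Corollary~\ref{cor:wJ}, so it lies in the first set for $k=M$ but not in the second.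
\end{proof}

\begin{thebibliography}{9}

\bibitem{EW}
Elias and Williamson, \emph{The Hodge theory of Soergel bimodules}, Ann. of Math. \textbf{180} (2014).

\bibitem{GX}
R. M. Green and Tianyuan Xu, \emph{Classification of Coxeter groups with finitely many elements of $\mathbf{a}$-value 2}, arXiv:1805.06581 (2018).

\end{thebibliography}
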